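# Continuous tilings of $F(2^{\mathbb Z^2})$ and the halting problem

## 1. Tiling the line

Take a copy of $\mathbb Z^d$ whose points carry labels $0$ and $1$, labeled so irregularly that no nonzero translation preserves the labeling. We want to cut it into translates of finitely many given finite shapes, using a rule that decides from finitely many labels near a point which other points lie in the same piece. The rule sees labels only: it is never told where the origin is. For which finite sets of shapes is there such a rule, and can a computer tell? The question for $d=2$ is posed in Su Gao, Steve Jackson, Edward Krohne, Brandon Seward, "Continuous Combinatorics of Abelian Group Actions", arXiv:1803.03872 (2018). On the line the question is easy, and we begin there.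

### 1.1 Definitions

Throughout, $|\cdot|$ is the sup norm on $\mathbb Z^d$, intervals are intervals of integers, points of $\mathbb Z^d$ are called cells, and two cells are adjacent (neighbors) if they differ by $\pm e_i$ for some $i$. A cube of side $L$ is a product of $d$ intervals with $L$ elements each.

Let $2^{\mathbb Z^d}$ be the space of functions $x:\mathbb Z^d\to\{0,1\}$ with the product topology, with the shift action $(g\cdot x)(h)=x(h+g)$. Its free part is $F(2^{\mathbb Z^d})=\{x: g\cdot x\ne x\text{ for all }g\ne0\}$.

**Definition (free space).** A *free $\mathbb Z^d$-space* is a second countable Hausdorff space $X$ with a base of clopen sets and with a free continuous action of $\mathbb Z^d$. The space $F(2^{\mathbb Z^d})$ is one. It is not compact: in $\{0,1\}^{\mathbb Z}$ the points with a single $1$ at position $n$ are in the free part, but they converge to the constant $0$ as $n\to\infty$.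

**Definition (continuous tiling).** A *tile* is a finite subset of $\mathbb Z^d$. A *continuous tiling* of $X$ by tiles $T_1,\dots,T_i$ is a subequivalence relation $E$ of the orbit equivalence relation such that

1. the set $\{(x,g)\in X\times\mathbb Z^d: x\,E\,g\cdot x\}$ is clopen;
2. the $E$-class of each $x$ equals $\{g\cdot x:g\in a+T_j\}$ for some $a\in\mathbb Z^d$ and some $j$.

Here is the way to think about it. Put $C(x)=\{g:x\,E\,g\cdot x\}$. This is a translate of a tile and contains $0$, so there are finitely many possible values, and $C$ is continuous by clause 1. The sets $h+C(h\cdot x)$, $h\in\mathbb Z^d$, are the classes read in the coordinates of $x$; they form a tiling $\mathcal T_x$ of $\mathbb Z^d$, and $\mathcal T_{h\cdot x}=\mathcal T_x-h$. Conversely, suppose $C$ is a continuous map from $X$ to the finite set of translates of tiles that contain $0$, with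
$$C(h\cdot x)=C(x)-h\quad\text{whenever } h\in C(x). \tag{1}$$
Then $x\,E\,g\cdot x\iff g\in C(x)$ defines a continuous tiling. It is reflexive since $0\in C(x)$. If $g\in C(x)$, then $C(g\cdot x)=C(x)-g\ni -g$, which is symmetry. If also $h\in C(g\cdot x)=C(x)-g$, then $g+h\in C(x)$, which is transitivity. For each fixed $g$ the set $\{x:g\in C(x)\}$ is clopen.

### 1.2 Two cases by hand

**The single tile $\{0,1\}$ on $\mathbb Z$: impossible.** Given a continuous tiling, let $c(x)=0$ if $x$ is the left point of its class and $c(x)=1$ otherwise. Then $c$ is continuous and $c(1\cdot x)=1-c(x)$. Pick $x\in F(2^{\mathbb Z})$ and $r$ such that $c$ is constant on the points of $F(2^{\mathbb Z})$ agreeing with $x$ on $[-r,r]$, and let $w$ be the word $x|_{[-r,r]}$. Let $x'$ carry $w$ on $[-r,r]$, carry $w$ again on $[r+1,3r+1]$, be $0$ to the left of these and $1$ to the right. A sequence with a nonzero period and a constant left tail is constant, so $x'\in F(2^{\mathbb Z})$. With $m=2r+1$, both $x'$ and $m\cdot x'$ show $w$ on $[-r,r]$, so $c(x')=c(m\cdot x')$. But $m$ is odd, so $c(m\cdot x')=1-c(x')$. Contradiction.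

**The tiles $\{0,1\}$ and $\{0,1,2\}$: possible.** Suppose we can continuously select points ("markers") on each orbit so that consecutive markers have gaps of bounded length $\ge 2$. Every $n\ge2$ is a sum of $2$'s and $3$'s. Fix such a sum for each $n$, and cut each gap accordingly. Lemma 2 below supplies the markers.

### 1.3 Markers

For $M\subseteq X$ put $M_x=\{g:g\cdot x\in M\}$. Then $M_{h\cdot x}=M_x-h$. We state the lemma for all $d$, since the proof is the same.

**Lemma 2.** Let $X$ be a free $\mathbb Z^d$-space, $M\subseteq X$ clopen, $R\ge1$. There is a clopen $M'\subseteq M$ such that (i) for every $x$, distinct $g,h\in M'_x$ satisfy $|g-h|>R$; (ii) for each $x\in M$ there is $|g|\le R$ with $g\cdot x\in M'$.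

*Proof.* The idea is to choose greedily along a countable list of small sets. Let $x\in M$. For each $g$ with $0<|g|\le R$ we have $g\cdot x\neq x$, so by the Hausdorff property and continuity $x$ has a clopen neighborhood disjoint from its image under $g$. Intersecting over the finitely many $g$, and with $M$, we get a clopen neighborhood $U\subseteq M$ of $x$ with $U\cap g\cdot U=\emptyset$ for $0<|g|\le R$. By second countability, countably many of these, $U_0,U_1,\dots$, cover $M$. Put
$$M_n'=U_n\setminus\bigcup_{i<n}\ \bigcup_{|g|\le R}g\cdot M_i',\qquad M'=\bigcup_nM_n'.$$
By induction each $M_n'$ is clopen.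

(i) Let $g\cdot x\in M_n'$ and $h\cdot x\in M'_m$ with $0<|g-h|\le R$ and $m\le n$. Note $g\cdot x=(g-h)\cdot(h\cdot x)$. If $m=n$, then $U_n\cap(g-h)\cdot U_n\ne\emptyset$, which is excluded. If $m<n$, then $g\cdot x\in(g-h)\cdot M_m'$, which was removed from $M_n'$.

(ii) If $x\in U_n$, then either $x\in M_n'$, or $x\in g\cdot M_i'$ for some $i<n$, $|g|\le R$, and then $(-g)\cdot x\in M'$.

The set $M'$ is open. By (ii) a point of $M\setminus M'$ lies in $g\cdot M'$ for some $0<|g|\le R$; by (i) a point of such a $g\cdot M'$ is not in $M'$. So $M\setminus M'=M\cap\bigcup_{0<|g|\le R}g\cdot M'$ is open, and $M'$ is clopen. $\square$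

### 1.4 Continuous implies periodic, on the line

For the negative direction we generalize the argument for $\{0,1\}$. There we repeated one window at distance $m$ and compared two symbols. To obtain a whole periodic pattern we must read all the symbols in between through windows of one common size. A continuous function on the noncompact space $F(2^{\mathbb Z})$ has no uniform window size, and this is where the hand argument stops. The remedy is to work on a compact invariant subset of $F(2^{\mathbb Z})$ that still contains points with long repetitions.

**Textbook fact.** There is a bi-infinite word $t:\mathbb Z\to\{0,1\}$ that is overlap-free: no block of length $2\pi+1$ has period $\pi\ge1$. The Thue–Morse word is overlap-free, and a bi-infinite word all of whose blocks occur in it exists by compactness.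

**Lemma 3.** Let $\Lambda$ be finite, $H\subseteq\Lambda^2$, and let $\varphi:F(2^{\mathbb Z})\to\Lambda^{\mathbb Z}$ be continuous and equivariant with $(\varphi(x)(s),\varphi(x)(s+1))\in H$ for all $x,s$. Then for all sufficiently large $p$ there is a $p$-periodic $y^*\in\Lambda^{\mathbb Z}$ with $(y^*(s),y^*(s+1))\in H$ for all $s$.

*Proof.* **Step 1: the points.** For $1\le R\le p$ let $y_{p,R}(s)=t(s\bmod p)$ for $0\le s<p+R$ (residues in $[0,p)$) and $y_{p,R}(s)=t(s)$ otherwise. The cut points $0,p,p+R$ divide $\mathbb Z$ into four pieces, and since $R\le p$, the word $y_{p,R}$ agrees on each piece with a translate of $t$.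

**Step 2: uniform aperiodicity.** Let $g\neq0$, $a=|g|$. Every interval of $2a+1$ integers contains $k,k+a$ with $t(k)\ne t(k+a)$, as otherwise $t$ would have an overlap. The same holds for translates of $t$. An interval of $4(2a+1)$ integers cut at three points has a part with at least $2a+1$ integers. So every interval of $4(2a+1)$ integers contains $s,s+g$ with $y_{p,R}(s)\neq y_{p,R}(s+g)$. The set of all $y$ with this property for every $g\neq0$ is closed, shift-invariant, and contained in $F(2^{\mathbb Z})$. So the closure $\mathcal K$ of the set of all shifts of all $y_{p,R}$ is a compact shift-invariant subset of $F(2^{\mathbb Z})$.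

**Step 3: one window.** By compactness there is $r$ such that for $x\in\mathcal K$ the symbol $\varphi(x)(0)$ depends only on $x|_{[-r,r]}$. Since $\varphi(x)(s)=\varphi(s\cdot x)(0)$, the symbol $\varphi(x)(s)$ depends only on $x|_{s+[-r,r]}$, in the same way for all $s$.

**Step 4: wrap around.** Let $R=2r+1$, $p\ge R$, $y=y_{p,R}$. On $[0,p+2r]$ we have $y(w+p)=y(w)$ whenever both cells are in this interval. So $y$ looks the same in the windows $[0,2r]$ and $[p,p+2r]$, and $\varphi(y)(r)=\varphi(y)(r+p)$. Hence the $p$-periodic extension $y^*$ of $\varphi(y)|_{[r,r+p)}$ satisfies the constraint, also between positions $r+p-1$ and $r+p$. $\square$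

### 1.5 The line is decidable

**Theorem 1.** There is an algorithm that decides, given finitely many finite tiles in $\mathbb Z$, whether $F(2^{\mathbb Z})$ has a continuous tiling by them.

*Proof.* The empty tile is never a class, so discard it. If no tile is left, the answer is no. Let all tiles have diameter (maximum minus minimum) at most $\ell\ge1$.

**Step 1: tilings as walks.** The symbols are the translates $C\ni0$ of tiles. Call a word $C_0\dots C_n$ *allowed* if $C_{i+h}=C_i-h$ whenever $h\in C_i$ and $0\le i,i+h\le n$. Let $G$ be the finite directed graph whose vertices are the allowed words of length $\ell$ and whose edges are the allowed words of length $\ell+1$, each leading from its first $\ell$ letters to its last $\ell$ letters. For the single tile $\{0,1\}$ and $\ell=1$, write $a=\{0,1\}$, $b=\{-1,0\}$. The words $ab$ and $ba$ are allowed, and $aa$, $bb$ are not. So $G$ is a single cycle of length $2$.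

A bi-infinite walk in $G$ is a sequence $(C_n)$ all of whose words of length $\ell+1$ are allowed. If $h\in C_i$, then $|h|\le\ell$, so $i$ and $i+h$ lie in one such word and $C_{i+h}=C_i-h$. Hence $k\in i+C_i$ implies $k+C_k=i+C_i$; so two sets $i+C_i$ that meet are equal, and these sets form a tiling of $\mathbb Z$. Conversely a tiling gives such a sequence. So tilings of $\mathbb Z$ correspond exactly to bi-infinite walks in $G$, and by (1) continuous tilings of $F(2^{\mathbb Z})$ correspond to continuous equivariant maps $x\mapsto(C(n\cdot x))_n$ into the space of such walks.

**Step 2: the criterion.** We claim that $F(2^{\mathbb Z})$ has a continuous tiling if and only if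
$$\text{some strongly connected component of } G \text{ containing a cycle has cycle lengths with gcd } 1. \tag{2}$$
Condition (2) can be checked by a finite computation, so the claim proves the theorem.

**Step 3: a tiling implies (2).** Apply Lemma 3 with $\Lambda$ the vertex set of $G$ and $H$ its edges. For all large $p$ there is a closed walk of length $p$ in $G$. Take $p$ prime and larger than the number of vertices. A closed walk decomposes into cycles of its component, so the gcd of the cycle lengths of that component divides $p$. It is at most the number of vertices, because a cycle visits no vertex twice. So it is $1$.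

**Step 4: (2) implies a tiling.** Let $v$ be a vertex of the component. The lengths of closed walks at $v$ form a semigroup under addition. Its gcd divides the length of every cycle of the component: go from $v$ to the cycle and back, once without and once with a turn around the cycle, and subtract. So this gcd is $1$, and there is $n_0\ge1$ such that $v$ has closed walks of every length $n\ge n_0$. Apply Lemma 2 with $d=1$, $M=X=F(2^{\mathbb Z})$, $R=n_0$. Consecutive markers have gaps greater than $n_0$. The gaps are at most $2n_0+1$: if $m$ is a marker, there is one within $n_0$ of $m+n_0+1$, hence in $[m+1,m+2n_0+1]$. Similarly there are markers in both directions. Fill each gap of length $n$ with a fixed closed walk of length $n$ at $v$. The resulting map into the bi-infinite walks is continuous and equivariant. $\square$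

What changes for $d=2$? Two features made the line easy. The pieces between markers were glued at a single vertex $v$ of a finite graph. And in the absence of closed walks of all large lengths, a finite gcd computation showed it. In the plane the pieces between markers are two-dimensional and must fit along their whole boundaries, and a local rule can carry a computation from one side of a piece to the other. We shall see that the decision problem becomes as hard as it can be.

## 2. The statements for the plane

A set of integers is $\Sigma^0_1$ if it is recursively enumerable, and *$\Sigma^0_1$-complete* if moreover every $\Sigma^0_1$ set is many-one reducible to it. For a $\Sigma^0_1$ set, completeness follows once the halting problem is reduced to it. A set to which every $\Sigma^0_1$ set reduces is called *$\Sigma^0_1$-hard*.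

Fix a standard effective coding of finite sets of finite subsets of $\mathbb Z^2$ by natural numbers. Let $A$ be the set of integers $n$ that code a finite set of finite tiles $T_1(n),\dots,T_i(n)\subseteq\mathbb Z^2$ (where $i$ also depends on $n$) for which there is a continuous tiling of $F(2^{\mathbb Z^2})$. It is known that $A$ is a $\Sigma^0_1$ set, and we use this.

**Theorem 4.** $A$ is $\Sigma^0_1$-complete.

The halting problem will be reduced to $A$ in two steps, with domino systems in between.

**Definition (domino system).** A *domino system* is $\mathcal D=(\Lambda,H,V)$ with $\Lambda$ finite nonempty and $H,V\subseteq\Lambda^2$. A pattern $y$ on a subset of $\mathbb Z^2$ is *valid* if $(y(z),y(z+e_1))\in H$ and $(y(z),y(z+e_2))\in V$ whenever both cells are in its domain. $Y_{\mathcal D}$ is the set of valid $y\in\Lambda^{\mathbb Z^2}$. A *continuous $\mathcal D$-configuration* on a free $\mathbb Z^2$-space $X$ is a continuous equivariant map $X\to Y_{\mathcal D}$.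

For example, let $\Lambda=\{0,1\}$ and $H=V=\{(0,1),(1,0)\}$. Then $Y_{\mathcal D}$ consists of the two checkerboards. If $H=V=\Lambda^2$, every constant map is a continuous configuration.

**Theorem 5.** There is a computable map $\mathcal D\mapsto P(\mathcal D)$ from domino systems to finite sets of tiles such that, for every domino system $\mathcal D$ and every free $\mathbb Z^2$-space $X$: $X$ has a continuous tiling by $P(\mathcal D)$ iff $X$ has a continuous $\mathcal D$-configuration.

*Doubly periodic* means having two linearly independent periods. The periods then form a subgroup of finite index in $\mathbb Z^2$, so $(p,0)$ and $(0,p)$ are periods for some $p\ge1$.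

**Theorem 6 (complements).** There is a computable map $\mathsf M\mapsto P_{\mathsf M}$ from Turing machines to finite nonempty sets of *connected* tiles such that every $P_{\mathsf M}$ tiles $\mathbb Z^2$ and:

* if $\mathsf M$ halts on the blank tape, every free $\mathbb Z^2$-space has a continuous tiling by $P_{\mathsf M}$;
* if $\mathsf M$ does not halt, $P_{\mathsf M}$ has no doubly periodic tiling of $\mathbb Z^2$, and $F(2^{\mathbb Z^2})$ has no continuous tiling by $P_{\mathsf M}$.

For every $d\ge2$ the analogous problem for $F(2^{\mathbb Z^d})$ is $\Sigma^0_1$-hard. For $d=1$ it is decidable.

The last sentence is Theorem 1. The rest of Theorem 6 is not needed for Theorem 4 and is proved in Section 9.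

## 3. Continuous configurations force periodic ones

This section extends Lemma 3 to $\mathbb Z^d$. It is the only source of negative results in these notes.

**Proposition 7.** Let $d\ge1$, $\Lambda$ finite, $H_1,\dots,H_d\subseteq\Lambda^2$, and let $\varphi:F(2^{\mathbb Z^d})\to\Lambda^{\mathbb Z^d}$ be continuous and equivariant with $(\varphi(x)(s),\varphi(x)(s+e_i))\in H_i$ for all $x,s,i$. Then for all sufficiently large $p$ there is $y^*\in\Lambda^{\mathbb Z^d}$ satisfying the same constraints with $y^*(s+pe_i)=y^*(s)$ for all $s,i$.

*Proof.* **Step 1: a uniformly aperiodic point.** With $t$ as in Section 1.4, let $z(s)=\sum_it(s_i)\bmod2$, and for $g\ne0$ let $L_g=5|g|+2$. We show that *every cube of side $L_g$ contains $s,s+g$ with $z(s)\ne z(s+g)$.* Suppose some cube does not. Choose $i$ with $g_i\neq0$; exchanging $g$ and $-g$ if necessary, let $a=g_i>0$. Fix the coordinates $s_j$, $j\ne i$, so that $s_j$ and $s_j+g_j$ are in the $j$-th side of the cube; this is possible since $L_g>|g|$. Now vary $s_i$ in the $i$-th side $I$. The contributions of the other coordinates are fixed, so $t(k)+t(k+a)$ is constant mod $2$ for $k,k+a\in I$. Comparing $k$ with $k+a$ gives $t(k+2a)=t(k)$ for $k,k+2a\in I$. As $|I|=5|g|+2\ge4a+1$,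 this is a block of length $2(2a)+1$ with period $2a$, an overlap. Contradiction.

**Step 2: points with repetitions.** For $1\le R\le p$ let $Q=[0,p+R)^d$, let $y_{p,R}(s)=z(s\bmod p)$ for $s\in Q$ (coordinatewise residues in $[0,p)$), and $y_{p,R}(s)=z(s)$ for $s\notin Q$. The hyperplanes $s_i=0,p,p+R$ cut $\mathbb Z^d$ into pieces. Outside $Q$ we have $y_{p,R}=z$. On a piece inside $Q$ each coordinate lies in $[0,p)$ or in $[p,p+R)\subseteq[p,2p)$, so reduction mod $p$ is a fixed translation there. So on each piece $y_{p,R}$ agrees with a translate of $z$. An interval of $4L$ integers cut at three points has a part with at least $L$ integers. Hence every cube of side $4L_g$ contains a cube of side $L_g$ inside one piece, and by Step 1 each $y=y_{p,R}$ satisfies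
$$\text{for every } g\neq0\text{, every cube of side }4L_g\text{ contains }s,s+g\text{ with }y(s)\ne y(s+g). \tag{3}$$

**Step 3: a compact set and one window.** The set of $y$ satisfying (3) is shift-invariant. It is closed, since for each $g$ and each cube the condition is clopen. It is contained in $F(2^{\mathbb Z^d})$, since $g\cdot y=y$ with $g\neq 0$ contradicts (3). So the closure $\mathcal K$ of the set of all shifts of all $y_{p,R}$ is a compact subset of $F(2^{\mathbb Z^d})$. By compactness there is $r$ such that for $x\in\mathcal K$ the symbol $\varphi(x)(0)$ depends only on $x|_{[-r,r]^d}$. Since $\mathcal K$ is shift-invariant and $\varphi(x)(s)=\varphi(s\cdot x)(0)$, the symbol $\varphi(x)(s)$ depends only on $x|_{s+[-r,r]^d}$, in the same way for all $s$.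

**Step 4: wrap around.** Let $R=2r+1$, $p\ge R$, $y=y_{p,R}$, so $Q=[0,p+2r]^d$, and $y(w+pe_i)=y(w)$ whenever both cells are in $Q$. Let $s\in[r,r+p]^d$ with $s_i=r$. The windows of radius $r$ around $s$ and $s+pe_i$ both lie in $Q$: in coordinate $i$ they occupy $[0,2r]$ and $[p,p+2r]$, and in the other coordinates $s_j+[-r,r]\subseteq[0,p+2r]$. So
$$\varphi(y)(s)=\varphi(y)(s+pe_i). \tag{4}$$
Let $y^*$ be the $p$-periodic extension of $\varphi(y)|_{[r,r+p)^d}$ in all directions. For $s\in[r,r+p)^d$ we claim $y^*(s+e_i)=\varphi(y)(s+e_i)$. If $s_i<r+p-1$ this is the definition. If $s_i=r+p-1$, then $s'=s+e_i-pe_i$ has $s_i'=r$ and lies in $[r,r+p)^d$, so $y^*(s+e_i)=y^*(s')=\varphi(y)(s')=\varphi(y)(s+e_i)$ by (4). So $(y^*(s),y^*(s+e_i))\in H_i$ for $s\in[r,r+p)^d$, and by periodicity for all $s$. $\square$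

For instance, there is no continuous configuration of checkerboards on $F(2^{\mathbb Z^2})$, since no checkerboard has an odd period in direction $e_1$.

## 4. Cutting the plane into rectangles

On the line, markers cut each orbit into intervals. In the plane we want rectangles of bounded size with the extra property that neighbors meet along long segments, because information will have to be passed through these segments.

**Lemma 8.** Let $X$ be a free $\mathbb Z^2$-space, $N\ge1$, $K=10801N$. There is a clopen subequivalence relation of the orbit equivalence relation on $X$ such that for each $x$ the induced partition $\mathcal R_x$ of $\mathbb Z^2$ consists of rectangles $[l,r)\times[b,t)$ with both sides in $[N,K]$, and whenever two distinct rectangles of $\mathcal R_x$ contain adjacent cells, their common boundary segment has length $\ge N$.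

*Proof.* Let $D=2700N$.

**Step 1: colored markers.** The colors will allow us to make choices one after another. Let $M$ be given by Lemma 2 for the set $X$ and distance $D$. Fix $x$, and call markers $m,m'\in M_x$ *near* if $|m-m'|\le13D$. A square of $(D+1)\times(D+1)$ cells contains at most one marker, and $(26D+1)/(D+1)<26$, so $m+[-13D,13D]^2$ is covered by $26^2=676$ such squares. Hence at most $676$ markers, including $m$, are near $m$. Let $M^1$ be given by Lemma 2 for the set $M$ and distance $13D$, and $M^{j+1}$ by Lemma 2 for $M\setminus(M^1\cup\dots\cup M^j)$ and distance $13D$. Then $M=M^1\sqcup\dots\sqcup M^{676}$: a marker left over would have, by (ii) of Lemma 2, another near marker in each of $M^1,\dots,M^{676}$, which together with itself gives $677$ near markers. The *color* of a marker is its index $j$. By (i), distinct near markers have distinct colors.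

**Step 2: one large rectangle per marker, with cuts kept apart.** Process the colors $1,\dots,676$ in order. For $m=(m_1,m_2)$ of color $j$, let $l_m$ be the least integer in $[m_1-2D,m_1-D]$, and $r_m$ the least integer in $[m_1+D+1,m_1+2D+1]$, at distance $\ge N$ from all $l_{m'},r_{m'}$ with $m'$ near $m$ of smaller color. They exist: each interval has $D+1$ candidates, and at most $675\cdot2\cdot(2N-1)<2700N=D$ integers are forbidden. Define $b_m,t_m$ in the same way from second coordinates. Let $W_m=[l_m,r_m)\times[b_m,t_m)$. Then
$$m+[-D,D]^2\subseteq W_m\subseteq m+[-2D,2D]^2 ,$$
so the $W_m$ cover $\mathbb Z^2$ by (ii) for $M$. Call $l_m,r_m$ the vertical cuts and $b_m,t_m$ the horizontal cuts of $m$. Distinct near markers have distinct colors, and the one processed later keeps its cuts at distance $\ge N$ from those of the other. The two vertical cuts of one marker differ by at least $2D+1\ge N$, and similarly for horizontal cuts. Hence: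
$$\text{Among the vertical (or horizontal) cuts of pairwise near markers, distinct values differ by}\ge N. \tag{5}$$

**Step 3: the grid cells.** We refine each $W_m$ and remove overlaps. If $W_m\cap W_{m'}\ne\emptyset$, then $|m-m'|\le4D$. Divide $W_m$ by all vertical and horizontal cuts of those $W_{m_1}$ that meet $W_m$ (including $W_m$). These markers are within $4D$ of $m$, hence pairwise within $8D$. So by (5) the resulting grid cells have sides $\ge N$; the sides are at most $4D+1=10800N+1\le10801N$. Each $W_{m_1}\cap W_m$ is a union of grid cells, hence so is
$$P_m=W_m\setminus\bigcup\{W_{m_1}:\text{color}(m_1)<\text{color}(m)\},$$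
where only $m_1$ with $W_{m_1}\cap W_m\ne\emptyset$ matter. The markers whose $W$ contains a given cell are pairwise near, so they have distinct colors, and the cell belongs to $P_m$ for exactly the one of least color. So the $P_m$ partition $\mathbb Z^2$. Let $\mathcal R_x$ consist of the grid cells of $W_m$ contained in $P_m$, for all $m$.

**Step 4: long common segments.** Let $Q\subseteq W_m$ and $Q'\subseteq W_{m'}$ be distinct rectangles of $\mathcal R_x$ with adjacent cells. Then $|m-m'|\le4D+1$. All sides of $Q$ and $Q'$ are cuts of markers within $4D$ of $m$ or of $m'$, and these markers are pairwise within $12D+1\le13D$. The endpoints of the common segment are two distinct values of such cuts, vertical or horizontal, so by (5) its length is $\ge N$.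

**Step 5: continuity.** The construction is translation equivariant. There are $676$ rounds of choices, each looking only at bounded distance. So whether $0$ and $g$ lie in the same rectangle depends only on the truth values of "$h\cdot x\in M^j$" for $h$ in a fixed finite set. Therefore the relation is clopen. $\square$

## 5. From machines to dominoes

### 5.1 Halting must produce configurations, and what escapes

We look for a domino system $\mathcal D_{\mathsf M}$ that has a continuous configuration if $\mathsf M$ halts and has none on $F(2^{\mathbb Z^2})$ otherwise. In view of Lemma 8 the natural plan is this. Let the symbols mark the boundaries of rectangles, and let local rules force each rectangle to contain the space–time diagram of $\mathsf M$, started at the lower left corner and halted when it reaches the top row. If $\mathsf M$ halts, large rectangles can be filled, and Lemma 8 does the rest. If not, no finite rectangle can be filled.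

With these two layers alone the plan fails: local rules cannot force boundaries to appear. The constant configuration "interior cell, blank tape, no head" is valid for every $\mathsf M$, and a constant map is continuous.

Since Proposition 7 lets us argue with doubly periodic configurations, we may kill this escape by adding in the interior an aperiodic layer: a fixed domino system $(\Theta,H_\Theta,V_\Theta)$ with valid configurations of $\mathbb Z^2$ but no doubly periodic one. Infinite strips still escape. Take a valid $\Theta$-configuration and look at rows $0,\dots,n-1$ with $n\ge2$. By the pigeonhole principle two columns $i<i'$ carry the same word of length $n$. Repeating columns $i,\dots,i'-1$ gives a valid horizontally periodic pattern on $\mathbb Z\times[0,n)$. Stack copies of this strip, with a bottom boundary, a top boundary, no left or right boundary, and a blank tape. No head is forced, because heads start at left ends. This is a doubly periodic valid configuration for every $\mathsf M$, so Proposition 7 gives no obstruction.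

The remedy for strips is a counter. In a horizontal strip of height $n$, let column $i$ carry a number with $n$ bits, and force it to increase by $1$ from column to column without overflow. Finite rectangles of width at most $2^n$ can do this; infinite strips cannot.

### 5.2 The domino system

We use deterministic Turing machines $\mathsf M$ with a one-way infinite tape and a single halting state $s_h$. They never move left from the leftmost cell, and they move left or right at every step. They are started on the blank tape at the leftmost cell in state $s_0\ne s_h$. By the standard simulations (mark the leftmost cell; simulate a two-way tape on two tracks), halting for such machines is $\Sigma^0_1$-complete. Let $\mathsf S$ be the state set and $\Gamma$ the tape alphabet.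

Symbols of $\mathcal D_{\mathsf M}$ are tuples $(\xi,\eta;\theta;b,c;b',c';\tau)$ with $\xi\in\{L,C,R\}$ and $\eta\in\{B,C,T\}$ (left, center, right; bottom, center, top), subject to the following rules.

**Geometry.** A horizontal pair is allowed iff it is *internal* (left $\xi\in\{L,C\}$, right $\xi\in\{C,R\}$, equal $\eta$) or *external* (left $\xi=R$, right $\xi=L$). A vertical pair is allowed iff it is internal (lower $\eta\in\{B,C\}$, upper $\eta\in\{C,T\}$, equal $\xi$) or external (lower $\eta=T$, upper $\eta=B$). The rules on pairs below apply only to internal pairs.

**Aperiodic layer.** $\theta\in\Theta$, where $(\Theta,H_\Theta,V_\Theta)$ is a fixed domino system that has valid configurations of $\mathbb Z^2$ but no doubly periodic one (Berger, Mem. AMS 66, 1966; Robinson, Invent. Math. 12, 1971). Internal pairs obey $H_\Theta,V_\Theta$.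

**Column counter.** $b,c\in\{0,1\}$ (bit, carry). Horizontal internal pair: $b(z+e_1)=b(z)+c(z)\bmod2$. Vertical internal pair: $c(z+e_2)=b(z)c(z)$. If $\eta=B$ then $c=1$. If $\eta=T$ and $\xi\ne R$ then $bc=0$.

**Row counter.** $b',c'\in\{0,1\}$, with the axes exchanged. Vertical internal pair: $b'(z+e_2)=b'(z)+c'(z)\bmod2$. Horizontal internal pair: $c'(z+e_1)=b'(z)c'(z)$. If $\xi=L$ then $c'=1$. If $\xi=R$ and $\eta\ne T$ then $b'c'=0$.

**Machine.** $\tau=(\alpha,\omega,\lambda,\rho)$ with $\alpha,\omega\in\Gamma\cup(\mathsf S\times\Gamma)$ (content of the tape cell before and after the step) and $\lambda,\rho\in\{*\}\cup\mathsf S\times\{\to,\leftarrow\}$ (signals through the left and right side of the cell), of one of these forms: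

1. $\alpha=\omega=\gamma\in\Gamma$, $\lambda=\rho=*$ (no head);
2. $\alpha=\gamma$, $\omega=(s,\gamma)$, $\lambda=(s,\to)$, $\rho=*$ (a head arrives from the left);
3. $\alpha=\gamma$, $\omega=(s,\gamma)$, $\lambda=*$, $\rho=(s,\leftarrow)$ (a head arrives from the right);
4. $\alpha=(s,\gamma)$, $s\neq s_h$, where in state $s$ reading $\gamma$ the machine writes $\gamma'$ and enters $s'$; $\omega=\gamma'$; if it moves right, $\lambda=*$, $\rho=(s',\to)$; if it moves left, $\lambda=(s',\leftarrow)$, $\rho=*$;
5. $\alpha=\omega=(s_h,\gamma)$, $\lambda=\rho=*$ (halted).

Internal pairs: $\alpha(z+e_2)=\omega(z)$ and $\lambda(z+e_1)=\rho(z)$. Also $\xi=L\Rightarrow\lambda=*$ and $\xi=R\Rightarrow\rho=*$. If $\eta=B$: $\alpha=(s_0,\text{blank})$ when $\xi=L$, and $\alpha=\text{blank}$ otherwise. If $\eta=T$: $\omega\notin(\mathsf S\setminus\{s_h\})\times\Gamma$.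

**Proposition 9.** (a) If $\mathsf M$ halts, every free $\mathbb Z^2$-space has a continuous $\mathcal D_{\mathsf M}$-configuration. (b) If $\mathsf M$ does not halt, $Y_{\mathcal D_{\mathsf M}}$ has no doubly periodic element; hence, by Proposition 7, $F(2^{\mathbb Z^2})$ has no continuous $\mathcal D_{\mathsf M}$-configuration. (c) $Y_{\mathcal D_{\mathsf M}}\ne\emptyset$ always.

*Proof of (c).* Take $\xi=\eta=C$ everywhere, $\theta$ a valid $\Theta$-configuration, $b=c=b'=c'=0$, and $\tau$ of form 1 with $\gamma$ blank. All pairs are internal and all rules hold.

*Proof of (a).* Suppose $\mathsf M$ halts after $t_0$ steps. Choose $N\ge t_0+2$ with $10801N\le2^N$.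

**Step 1: filling one rectangle.** Let a rectangle have width $w$ and height $n$, both in $[N,10801N]$. We give a valid pattern on it with $\xi=L$ (resp. $R$) exactly on the left (resp. right) column and $\eta=B$ (resp. $T$) exactly on the bottom (resp. top) row. All pairs inside are then internal.

* $\theta$ is a restriction of a valid configuration.
* Column $i$ ($0\le i<w\le2^n$) carries $i$ in binary, with least significant bit at the bottom, and $c$ consists of the ripple carries of adding $1$. So $c=1$ at the bottom, $c$ at the next height is $bc$, and passing to column $i+1$ replaces $b$ by $b+c\bmod2$. For $i\le w-2$ we have $i+1<2^n$, so not all bits are $1$ and the carry $bc$ leaving the top is $0$.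
* The row counter is filled likewise: row $j$ carries $j$ with least significant bit at the left, and $j<n\le2^w$.
* $\tau$ is the space–time diagram of $\mathsf M$, idling after halting: in row $j$, $\alpha$ shows the configuration at time $j$ and $\omega$ that at time $j+1$. A step to the right uses a cell of form 4 and a cell of form 2 to its right, joined by the signal $(s',\to)$; a step to the left uses form 4 and a cell of form 3 to its left, joined by $(s',\leftarrow)$; all other cells have form 1 or 5. The head is always in columns $\le t_0\le w-2$, so $\rho=*$ in the right column. Also $\lambda=*$ in the left column, because $\mathsf M$ never moves left from there. In the top row $\omega$ is the configuration at time $n\ge t_0+2$, which is halted.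

**Step 2: filling the plane.** Fix one such pattern for each $(w,n)$. Apply Lemma 8 with this $N$ and fill each rectangle of $\mathcal R_x$ with the fixed pattern for its dimensions. A horizontal pair across two rectangles has left $\xi=R$ and right $\xi=L$; a vertical one has lower $\eta=T$ and upper $\eta=B$. So these pairs are external, hence allowed. The symbol at $0$ depends only on the rectangle containing $0$ and its position, which is determined by the clopen relation in a bounded window. So we have a continuous equivariant map $X\to Y_{\mathcal D_{\mathsf M}}$.

*Proof of (b).* Let $y\in Y_{\mathcal D_{\mathsf M}}$ have periods $(p,0)$ and $(0,p)$ with $p\ge1$. We show that $\mathsf M$ halts.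

**Step 1: components are products of intervals.** Join adjacent cells that form internal pairs. By the geometry rules, $(z,z+e_1)$ is internal iff $\xi(z)\ne R$ iff $\xi(z+e_1)\ne L$, and $(z,z+e_2)$ is internal iff $\eta(z)\neq T$ iff $\eta(z+e_2)\ne B$. Along a maximal horizontally joined block, $\eta$ is constant. If $\eta\ne T$ there, the whole block is joined to the cells above it, which carry the same $\xi$-values. Horizontal joining depends only on $\xi$, so these cells form a maximal block over the same interval. The same holds downward if $\eta\neq B$. Hence the components are products $I\times J$ of intervals.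

**Step 2: each interval is finite or $\mathbb Z$.** If $I$ had a minimum but no maximum, then $\xi=L$ at $\min I$ and, by periodicity, at $p+\min I\in I$. But the pair ending at $p+\min I$ is internal, so $\xi\ne L$ there, a contradiction. If $I$ had a maximum but no minimum, then $\xi=R$ at $\max I-p\in I$, while the pair starting there is internal, a contradiction. So $I$ is finite or $\mathbb Z$. The same argument with $\eta$ applies to $J$.

**Step 3: excluding infinite components.**

* If $I=J=\mathbb Z$, all pairs are internal, and $\theta$ is a doubly periodic valid $\Theta$-configuration, which is impossible.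
* Let $I=\mathbb Z$ and $J$ finite, $n=|J|$. The bottom row has $\eta=B$, the top row has $\eta=T$, and $\xi=C$ throughout, since all horizontal pairs are internal. For column $i$ write $b_k,c_k$ for the bits and carries, $0\le k<n$ from the bottom, and $\mathrm{val}(i)=\sum_{k<n}b_k2^k$. We have $c_0=1$, $c_{k+1}=b_kc_k$, and $b_{n-1}c_{n-1}=0$; put $c_n=0$. The new bit is $b_k+c_k-2b_kc_k=b_k+c_k-2c_{k+1}$. So
$$\mathrm{val}(i+1)=\mathrm{val}(i)+\sum_{k<n}\left(2^kc_k-2^{k+1}c_{k+1}\right)=\mathrm{val}(i)+c_0-2^nc_n=\mathrm{val}(i)+1$$
for all $i\in\mathbb Z$, contradicting $0\le\mathrm{val}<2^n$.
* Let $I$ be finite and $J=\mathbb Z$. Now $\eta=C$ throughout, the left column has $\xi=L$, so $c'=1$ there, and the right column has $\xi=R$ and $\eta\ne T$, so $b'c'=0$ there. The same computation with the axes exchanged shows that the number in row $j$ increases by $1$ with every $j\in\mathbb Z$, which is impossible.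

**Step 4: reading the machine in a finite component.** So some component is a finite rectangle, with $\xi=L,R$ exactly on its left, right columns and $\eta=B,T$ exactly on its bottom, top rows. Let $\alpha_j,\omega_j$ be the words of $\alpha$- and $\omega$-values in its $j$-th row, $0\le j<n$. We show by induction on $j$ that $\alpha_j$ is the configuration of $\mathsf M$ at time $j$ (idling after halting) restricted to the columns of the rectangle, with the head inside, and that $\omega_j$ is the configuration at time $j+1$ in the same sense.

For $j=0$, $\alpha_0$ is the initial configuration by the rule for $\eta=B$. Assume the claim for $\alpha_j$. Exactly one cell $z$ of row $j$ has $\alpha\in\mathsf S\times\Gamma$, so $z$ is the only cell of form 4 or 5 in this row.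

A cell of form 2 has $\lambda=(s,\to)\neq*$, so $\xi\ne L$ there, and its left neighbor lies in the rectangle and has $\rho=(s,\to)$. Only form 4, moving right and entering $s$, has such a $\rho$. Likewise a cell of form 3 has $\rho=(s,\leftarrow)\ne*$, so $\xi\ne R$, and its right neighbor lies in the rectangle, has $\lambda=(s,\leftarrow)$, and so is of form 4, moves left and enters $s$.

* If $z$ is of form 5, there is no cell of form 4, hence none of forms 2, 3. All other cells have form 1, and $\omega_j=\alpha_j$ is the idling configuration.
* If $z$ is of form 4 moving right into $s'$, then $\rho(z)=(s',\to)\ne*$, so $\xi(z)\ne R$, and $z+e_1$ is in the rectangle with $\lambda=(s',\to)$. Only form 2 has such a $\lambda$, so $z+e_1$ is of form 2 with $\omega=(s',\gamma)$, where $\gamma$ is its old content. Any other cell of form 2 would have $z$ as left neighbor, and a cell of form 3 would need a form 4 cell moving left. So all other cells have form 1, and $\omega_j$ is the next configuration, with the head inside.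
* If $z$ is of form 4 moving left into $s'$, then $\lambda(z)=(s',\leftarrow)\ne*$, so $\xi(z)\ne L$, and $z-e_1$ is in the rectangle with $\rho=(s',\leftarrow)$. Only form 3 has such a $\rho$. As before no other cell has form 2 or 3, and $\omega_j$ is the next configuration.

Since $\alpha_{j+1}=\omega_j$ for $j<n-1$, the induction is complete. The top word $\omega_{n-1}$ contains a head, and its state must be $s_h$ since $\eta=T$. So $\mathsf M$ halts. $\square$

## 6. Tiles that carry whole rectangles

### 6.1 Why one square per symbol cannot work

The first way one would turn dominoes into tiles is to take a large $n\times n$ square for every symbol, with bumps and dents on its sides that force squares to line up and symbols to match. This stops working at once, for a reason that has nothing to do with the symbols. Suppose $n\ge2$ and every tiling by our tiles determines, equivariantly and by looking in a bounded window, the partition of $\mathbb Z^2$ into the squares of one translate of the lattice partition. If $F(2^{\mathbb Z^2})$ had a continuous tiling, let $\varphi(x)(s)\in(\mathbb Z/n)^2$ be the position of $s$ in its square. Then $\varphi$ is continuous and equivariant, and $\varphi(x)(s+e_i)=\varphi(x)(s)+e_i$.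 By Proposition 7 there is, for large $p\equiv1\pmod n$, a $p$-periodic $y^*$ with the same rule. But $y^*(pe_1)=y^*(0)+pe_1\ne y^*(0)$.

So the tiles must be able to follow the irregular partitions of Lemma 8. We let one tile carry a whole rectangle of that partition, with its boundary symbols, and let neighboring tiles check each other: that they agree on both rectangles, on their relative position, and on all symbols along the common segment. With a bound $K=10801N$ on the sides, such an agreement contains up to $2K$ symbols. If $|\Lambda|\ge2$, the count $|\Lambda|^{2K}$ requires at least $2K$ bits, and a segment may have length only $N<2K$. So there is no room for one bit per boundary cell. But the rectangle has depth: a path folded inside a box of side proportional to $\sqrt N$ has room for a constant times $N$ bits. Each neighbor will send such a path into the other as a peninsula of width one, and the other leaves a notch of exactly this shape.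

### 6.2 Coding paths

Let $q\ge2$ and $\beta\in\{0,1\}^{q^2}$. Define a *coarse path* in $\mathbb Z^2$ as follows. Start at $(0,0)$ and step E to $(1,0)$. Then traverse rows $r=0,\dots,q-1$. Row $r$ has baseline height $2r$; it goes east from column $1$ to $3q+1$ if $r$ is even, and west from $3q+1$ to $1$ if $r$ is odd. It consists of $q$ *gadgets*, one per bit. Going east, bit $0$ is $NESEE$ and bit $1$ is $ENESE$; going west, bit $0$ is $NWSWW$ and bit $1$ is $WNWSW$. After each row except the last, step $N,N$ (the *connector*).

**Example.** For $q=2$ and bits $0,1,1,0$ the steps are
$$E\ \mid\ NESEE\ \ ENESE\ \mid\ NN\ \mid\ WNWSW\ \ NWSWW .$$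
The path runs from $(0,0)$ to $(1,0)$, to $(4,0)$, to $(7,0)$, up to $(7,2)$, to $(4,2)$, and ends at $(1,2)$, with one excursion of height $1$ in each gadget. It has $23$ steps.

The path is self-avoiding: a gadget between columns $X$ and $X\pm3$ meets its final column only at the baseline, row $r$ uses only heights $2r$ and $2r+1$, and the connector passes through the vertex at height $2r+1$ of the end column, which is unused because it lies in the final column of the last gadget. The length $\ell=1+5q^2+2(q-1)$ does not depend on $\beta$. Different $\beta$ give different step sequences, as the gadgets occupy fixed places in the sequence and the first step of each gadget shows its bit.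

Let $\Pi_\beta$ be the path obtained by scaling by $3$: each coarse step becomes $3$ unit steps. It has $k+1$ cells with $k=3\ell$, lies in the *box* $[0,9q+3]\times[0,6q-3]$, starts with a step in direction $(1,0)$, and $(0,0)$ is its only cell with first coordinate $0$. Call $(0,0)$ the *opening* and the last cell the *tip*.

Classify cells $(u,v)$ mod $3$: *vertex* cells ($u\equiv v\equiv0$), *edge* cells (exactly one coordinate $\equiv0$), *face* cells (neither $\equiv0$). Each coarse edge has two edge cells. Path cells are the vertex cells of visited coarse vertices and the edge cells of traversed coarse edges. Face cells come in $2\times2$ blocks and are never on the path. The scaling has this purpose: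
$$\text{Adjacent cells of }\Pi_\beta\text{ are consecutive on it.} \tag{6}$$
Indeed, two adjacent non-face cells differ in one coordinate, and the common coordinate must be $\equiv0$, since the two different coordinates are not both $\equiv 0$. So they lie on one closed coarse edge, and at least one is an edge cell of it. If both are on the path, that edge is traversed (exactly once), so they are consecutive.

### 6.3 Contracts

For $N\ge1$ let $K=10801N$. From now on *rectangles* are sets $[l,r)\times[b,t)$ with sides in $[N,K]$. Two disjoint rectangles containing adjacent cells are *neighbors*, and *good* neighbors if their common segment has length $\ge N$. Fix $\mathcal D=(\Lambda,H,V)$.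

**Definition (contract).** A *contract* is $\kappa=(R,R',u)$ with $R,R'$ good neighbors, $R$ left of $R'$ (horizontal contract) or $R$ below $R'$ (vertical contract), where $u$ assigns to each pair of adjacent cells $(z,z')\in R\times R'$ a pair in $H$ (resp. $V$).

Up to translation there are at most $4K^5|\Lambda|^{2K}$ contracts: at most $K^4$ choices for the dimensions of $R$ and $R'$, two types, at most $2K$ relative offsets along the common line, and at most $|\Lambda|^{2K}$ choices of $u$, as the segment has length $\le K$.

**Choice of parameters.** For each $N$ let $q(N)\ge2$ be least with $2^{q(N)^2}\ge4K^5|\Lambda|^{2K}$, where $K=10801N$. The logarithm of the right side is $O(N)$, so $q(N)=O(\sqrt N)$. Fix $N$ as the least multiple of $8$ with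
$$9q(N)+10\le N/8, \tag{7}$$
and put $q=q(N)$, $K=10801N$. Then $N/8\ge28$. These numbers are computable from $\mathcal D$. Fix a computable injective code $\kappa\mapsto\beta(\kappa)\in\{0,1\}^{q^2}$ on translation classes of contracts.

For a horizontal contract whose common segment lies between columns $c-1$ (in $R$) and $c$ (in $R'$) over rows $[y_0,y_1)$, put
$$\pi_+(\kappa)=\{(c+u,\ y_0+\tfrac N2+v)\},\qquad \pi_-(\kappa)=\{(c-1-u,\ y_0+\tfrac N4+v)\},\qquad (u,v)\in\Pi_{\beta(\kappa)}.$$
For a vertical contract with segment between rows $c-1$ and $c$ over columns $[x_0,x_1)$ put
$$\pi_+(\kappa)=\{(x_0+\tfrac N2+v,\ c+u)\},\qquad\pi_-(\kappa)=\{(x_0+\tfrac N4+v,\ c-1-u)\},\qquad (u,v)\in\Pi_{\beta(\kappa)}.$$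
Since $9q+3<N/8$, $6q-3<N/8$, the sides are $\ge N$ and the segment has length $\ge N$, we have $\pi_+(\kappa)\subseteq R'$ and $\pi_-(\kappa)\subseteq R$. The $\pi_\pm$ inherit order, opening and tip from $\Pi_\beta$. We call $(u,v)$ *local coordinates*: $u$ is the depth from the side, and $v$ the position along it. They are defined for all cells of the plane, and vertex, edge and face cells with respect to a given $\pi_\pm(\kappa)$ refer to them. The images of the box are also called boxes. Clearly $\pi_\pm(\kappa+a)=\pi_\pm(\kappa)+a$.

**Example.** Let $R=[0,N)^2$, $R'=[N,2N)\times[0,N)$ and let $u$ be constant $(a,a')\in H$. Then $c=N$, $y_0=0$. The path $\pi_+$ starts at $(N,N/2)$ and runs into $R'$ to the right, and $\pi_-$ starts at $(N-1,N/4)$ and runs into $R$ to the left.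

### 6.4 Clusters and their tiles

**Definition (cluster).** A *cluster* $\mathcal C=(R;R_1,\dots,R_m;f;g)$ consists of

* a rectangle $R$;
* pairwise disjoint rectangles $R_i$, disjoint from $R$, each a good neighbor of $R$, together containing all cells outside $R$ adjacent to $R$;
* a map $f:\partial R\to\Lambda$ on the boundary cells of $R$ (those adjacent to a cell outside $R$) that extends to a valid pattern on $R$;
* a map $g$ from the cells outside $R$ adjacent to $R$ to $\Lambda$, such that all pairs across the boundary of $R$ (symbols from $f$ and $g$) are in $H$, resp. $V$.

Fix, translation-invariantly, a valid extension $\bar f$ of $f$ to $R$. Let $\kappa_i$ be the contract between $R$ and $R_i$ given by $f,g$. If $R$ is the left or lower member of $\kappa_i$, let $\nu_i=\pi_-(\kappa_i)$ and $\mu_i=\pi_+(\kappa_i)$; otherwise $\nu_i=\pi_+(\kappa_i)$ and $\mu_i=\pi_-(\kappa_i)$. So the *notch* $\nu_i$ is contained in $R$ and the *peninsula* $\mu_i$ is contained in $R_i$. Put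
$$T_{\mathcal C}=\Big(R\setminus\bigcup_i\nu_i\Big)\cup\bigcup_i\mu_i .$$
The first part is the *body*. Let $P(\mathcal D)$ be the set of all $T_{\mathcal C}$ where $R$ has lower left corner $0$. It is finite and computable from $\mathcal D$, and $T_{\mathcal C+a}=a+T_{\mathcal C}$.

**Example.** Let $(a,a)\in H\cap V$, $R=[0,N)^2$, let $R_1,\dots,R_4$ be the four translates of $R$ by $\pm Ne_1,\pm Ne_2$, and $f=g=a$. The tile has four notches and four peninsulas, each with $k+1$ cells, so it has $N^2$ cells. The contracts to the left and to the right are translates of each other, and so are those up and down. So the notch of $R$ on the right side is $\mu_i+Ne_1$ for the peninsula $\mu_i$ to the left, and so on, and the translates of the tile by $N\mathbb Z^2$ tile the plane.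

The notch and the peninsula across one segment start at different offsets, $N/4$ and $N/2$, on purpose: at equal offsets the only cell of $R$ adjacent to the opening of $\mu_i$ would be the opening of $\nu_i$, which is not in the tile.

**Spacing.** We record how far apart the notches are. A box of a notch of $R$ has depth at most $9q+3<N/8$. Its offsets from the start of its segment lie in $[N/4,5N/8)$, and the segment has length $\ge N$; so the box is at distance $\ge N/4$ along the side from both ends of its segment. A neighbor $R_i$ meets $R$ along only one side, and the segments on one side are disjoint.
$$\text{The boxes of distinct notches of }R\text{ are pairwise at distance}\ge N/8\ge28. \tag{8}$$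
On the same side this holds because the boxes lie over different segments, away from their ends. On adjacent sides, a box of one side has distance less than $N/8$ from the common corner in the direction in which the other has distance $\ge N/4$. On opposite sides, the depths are less than $N/8$ and the sides of $R$ are at least $N$.
$$\begin{gathered}\text{Cells with local coordinates }0\le u\le9q+6,\ -3\le v\le6q\text{ with respect to}\\ \text{a notch of }R\text{ lie in }R\text{ and in no box of another notch.}\end{gathered} \tag{9}$$
Their depth is less than $N/8$ by (7), and their offsets lie between $N/4-3\ge0$ and $N/2+6q<N$, so they lie in $R$ over the segment. They are within distance $3$ of the box of the notch, so (8) excludes the other boxes.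
$$\text{The corners of }R\text{ are in no box.} \tag{10}$$

The next two facts make notches readable. The first says that a notch is a corridor of width one with a dead end.

$$\begin{gathered}\text{Let }z_0,\dots,z_k\text{ be a notch of }R\text{ from tip to opening. For }i<k,\text{ each neighbor of}\\ z_i\text{ other than }z_{i-1}\text{ (if }i\ge1)\text{ and }z_{i+1}\text{ lies in the body.}\end{gathered} \tag{11}$$
Indeed, $z_i$ has local $u\ge1$, so its neighbors lie in $R$ and in no other notch by (9). By (6) they are in this notch only if they are consecutive to $z_i$.

The second says that only tips of peninsulas can fill dead ends.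

**Lemma 10.** Every cell of $T_{\mathcal C}$ other than the tips of the $\mu_i$ has at least two neighbors in $T_{\mathcal C}$.

*Proof.* **Peninsula cells.** A peninsula cell that is neither tip nor opening has two path neighbors. The opening of $\mu_i$ has a path neighbor and is adjacent to a cell $a\in R$ of depth $0$ on the common segment with $R_i$, at offset $N/2$ or $N/4$ from the start of the segment. We check that $a$ is in the body. The only cell of $\nu_i$ of depth $0$ is its opening, at the other of these two offsets. Other notches on the same side lie over other segments. The cell $a$ has distance $\ge N/4$ from each end of the side along it, while notches on adjacent sides have depth $<N/8$. Notches on the opposite side are at distance $\ge3N/4$ from $a$.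

**Body cells.** Let $z$ be a body cell. It has at least two neighbors in $R$; if none of its neighbors is in a notch, we are done. Otherwise use the local coordinates $(u,v)$ of a notch containing a neighbor of $z$. Then $0\le u\le9q+4$ and $-1\le v\le6q-2$. All cells mentioned below are in the range of (9), so they lie in $R$ and in no other notch.

* Face cell: its two neighbors in its $2\times2$ block are face cells, so they are on no path.
* Edge cell with $v\equiv0$: $(u,v\pm1)$ are face cells.
* Edge cell with $u\equiv0$: $(u+1,v)$ is a face cell. If $u\ge3$, so is $(u-1,v)$. If $u=0$, the other edge cell of the same coarse edge is a neighbor, and it is not on the path, since the only path cell with $u=0$ is $(0,0)$.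
* Vertex cell: it is not on the path, so no incident coarse edge is traversed. The neighbors of $z$ are edge cells of incident coarse edges, so none is in the notch, contrary to the choice of the notch. $\square$

## 7. Tilings by $P(\mathcal D)$ are domino configurations: proof of Theorem 5

### 7.1 From configurations to tilings

Let $\varphi:X\to Y_{\mathcal D}$ be continuous equivariant, and let $\mathcal R_x$ be given by Lemma 8 for the $N$ fixed in (7). Each $R\in\mathcal R_x$, with its neighbors in $\mathcal R_x$ (which are good by Lemma 8) and the symbols of $\varphi(x)$, forms a cluster $\mathcal C_{x,R}$; the required extension of $f$ is $\varphi(x)|_R$.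

**Step 1: the tiles fit.** For neighbors $R,R'\in\mathcal R_x$ the contract read from either side is the same. So the notch of $R$ facing $R'$ equals the peninsula of $T_{\mathcal C_{x,R'}}$ into $R$: both are $\pi_-$ of this contract if $R$ is the left or lower one, and both are $\pi_+$ otherwise. Notches of $R$ are pairwise disjoint by (8). So each cell of $R$ lies either in the body of $T_{\mathcal C_{x,R}}$ and in no peninsula, or in exactly one notch of $R$ and hence in exactly one peninsula. Thus the sets $T_{\mathcal C_{x,R}}$, $R\in\mathcal R_x$, partition $\mathbb Z^2$ into translates of members of $P(\mathcal D)$.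

**Step 2: the relation.** Let $x\,E\,g\cdot x$ iff $0,g$ lie in the same part. The partition for $h\cdot x$ is the partition for $x$ translated by $-h$. So $E$ is a well-defined equivalence relation, and the class of $x$ is $\{g\cdot x:g\in\Phi\}$, where $\Phi$ is the part containing $0$. Whether $x\,E\,g\cdot x$ depends on $\mathcal R_x$ and $\varphi(x)$ in a bounded window only, so $E$ is clopen. It is a continuous tiling by $P(\mathcal D)$.

### 7.2 From tilings to configurations

Let $\mathcal T$ be a tiling of $\mathbb Z^2$ by translates of members of $P(\mathcal D)$. Different clusters could give the same tile, so choose one cluster for each translation class of tiles and extend the choice by translation. This is consistent because finite nonempty sets have no nontrivial translational symmetry. So each $\Phi\in\mathcal T$ is written as $T_{\mathcal C_\Phi}$; denote the data by $R_\Phi,R_{\Phi,i},f_\Phi,g_\Phi,\nu_{\Phi,i},\mu_{\Phi,i},\kappa_{\Phi,i}$. No cell of a notch of $\Phi$ belongs to $\Phi$, since peninsulas lie outside $R_\Phi$.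

**Step 1: every notch is filled by exactly the right peninsula.** We show: *for each $\Phi$ and $i$ there are $\Phi'\in\mathcal T$ and $j$ with*
$$R_{\Phi'}=R_{\Phi,i},\quad R_{\Phi',j}=R_\Phi,\quad\mu_{\Phi',j}=\nu_{\Phi,i},\quad\kappa_{\Phi',j}=\kappa_{\Phi,i}. \tag{12}$$
Let $z_0,\dots,z_k$ be $\nu_{\Phi,i}$ from tip to opening, and let $\Phi'\ni z_0$ be a tile of $\mathcal T$; then $\Phi'\ne\Phi$. By (11) all neighbors of $z_0$ except $z_1$ are in $\Phi$, so $z_0$ has at most one neighbor in $\Phi'$. By Lemma 10 it is the tip of some $\mu_{\Phi',j}$. Let $p_0=z_0,p_1,\dots,p_k$ be the cells of $\mu_{\Phi',j}$ from tip to opening. We show $p_a=z_a$ by induction: if this holds up to $a<k$, then $p_{a+1}\in\Phi'$ is adjacent to $z_a$, is not $z_{a-1}=p_{a-1}$ (if $a\ge1$), and is not in $\Phi$, so by (11) it equals $z_{a+1}$. Thus the two paths coincide as sequences.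

Now we read off the contract. The direction of the step from $z_k$ to $z_{k-1}$ (right, left, up, down) is that of local $(1,0)$. It determines which of the four embeddings of Section 6.3 is used: $\pi_+$ horizontal, $\pi_-$ horizontal, $\pi_+$ vertical, $\pi_-$ vertical, respectively. So the embedding is the same for both paths, and the step sequences in local coordinates agree. Hence the bit strings agree, and the contracts agree up to translation. Since the openings coincide, the translation is $0$ and the contracts are equal. The path $\nu_{\Phi,i}=\mu_{\Phi',j}$ lies in exactly one member of this contract. That member is $R_\Phi$, because the path is a notch of $\Phi$, and it is $R_{\Phi',j}$, because the path is the $j$-th peninsula of $\Phi'$. The other member is $R_{\Phi,i}=R_{\Phi'}$. This proves (12).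

**Step 2: the $R_\Phi$ are pairwise disjoint.** Suppose $\Phi\ne\Psi$ and $z\in R_\Phi\cap R_\Psi$. If $z\in\Phi$, then $z\notin\Psi$, so $z$ is in a notch of $\Psi$. By (12) the tile containing $z$, namely $\Phi$, contains $z$ in one of its peninsulas, which lies outside $R_\Phi$: contradiction. So $z\notin\Phi$, and symmetrically $z\notin\Psi$. So every $z\in R_\Phi\cap R_\Psi$ lies in a notch of $\Phi$ and in a notch of $\Psi$. Let $\Omega$ be the tile containing such a $z$. Applying (12) to both notches, $z\in\mu_{\Omega,j}\cap\mu_{\Omega,j'}$ with $R_{\Omega,j}=R_\Phi$ and $R_{\Omega,j'}=R_\Psi$. Since the rectangles $R_{\Omega,1},R_{\Omega,2},\dots$ are pairwise disjoint and both $R_{\Omega,j}$ and $R_{\Omega,j'}$ contain $z$, we get $j=j'$ and $R_\Phi=R_\Psi$. Then every cell of $R_\Phi=R_\Phi\cap R_\Psi$ lies in a notch of $\Phi$, but its corners do not, by (10). Contradiction.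

**Step 3: the $R_\Phi$ cover $\mathbb Z^2$.** Every cell outside and adjacent to $R_\Phi$ lies in some $R_{\Phi,i}$, which is $R_{\Phi'}$ for some $\Phi'$ by (12). So the union of the $R_\Phi$ is nonempty and closed under adjacency; it is $\mathbb Z^2$.

**Step 4: decoding.** Let $y(z)=\bar f_\Phi(z)$ for $z\in R_\Phi$. Pairs inside one $R_\Phi$ are allowed. Let $z\in R_\Phi$ and $z+e_1\in R_\Psi$ with $\Psi\neq\Phi$. By Step 2, $z+e_1\notin R_\Phi$, so $z+e_1\in R_{\Phi,i}=R_{\Phi'}$ for some $i$ and some $\Phi'$, $j$ as in (12), and $\Phi'=\Psi$ by Step 2. Since $\kappa_{\Psi,j}=\kappa_{\Phi,i}$, the two clusters assign the same symbols to the pair $(z,z+e_1)$, so $g_\Phi(z+e_1)=f_\Psi(z+e_1)$. Therefore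
$$(y(z),y(z+e_1))=(f_\Phi(z),f_\Psi(z+e_1))=(f_\Phi(z),g_\Phi(z+e_1))\in H .$$
Likewise for $V$. So $y\in Y_{\mathcal D}$.

**Step 5: continuity.** The assignment $\mathcal T\mapsto y$ commutes with translations. If $0\in R_\Phi$, then the corners of $R_\Phi$ belong to $\Phi$ by (10) and lie in $[-K,K]^2$. So $y(0)$ depends only on the tiles of $\mathcal T$ that meet $[-K,K]^2$. For a continuous tiling of $X$ and $\mathcal T=\mathcal T_x$ these tiles are determined by $C(h\cdot x)$, $|h|\le K$, which depend continuously on $x$. So $x\mapsto y$ is a continuous equivariant map $X\to Y_{\mathcal D}$. This proves Theorem 5. $\square$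

**Addendum 11.** A doubly periodic tiling of $\mathbb Z^2$ by $P(\mathcal D)$ yields a doubly periodic element of $Y_{\mathcal D}$. If $Y_{\mathcal D}\ne\emptyset$, then $P(\mathcal D)$ tiles $\mathbb Z^2$, and in particular is nonempty.

*Proof.* The first statement holds because $\mathcal T\mapsto y$ commutes with translations. For the second, apply Step 1 of Section 7.1 to one $y\in Y_{\mathcal D}$ and the partition of $\mathbb Z^2$ into the $N\times N$ squares of a lattice, whose neighbors have common segments of length $N$. $\square$

## 8. The reduction: proof of Theorem 4

Put $P_{\mathsf M}=P(\mathcal D_{\mathsf M})$. This is computable from $\mathsf M$, and nonempty by Proposition 9(c) and Addendum 11.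

If $\mathsf M$ halts on the blank tape, $F(2^{\mathbb Z^2})$ has a continuous $\mathcal D_{\mathsf M}$-configuration by Proposition 9(a), hence a continuous tiling by $P_{\mathsf M}$ by Theorem 5. If $\mathsf M$ does not halt, $F(2^{\mathbb Z^2})$ has no continuous $\mathcal D_{\mathsf M}$-configuration by Proposition 9(b), hence no continuous tiling by $P_{\mathsf M}$ by Theorem 5.

Thus $\mathsf M\mapsto$ code of $P_{\mathsf M}$ is a many-one reduction of the halting problem to $A$. Since $A\in\Sigma^0_1$, the set $A$ is $\Sigma^0_1$-complete. $\square$

## 9. Connected tiles and other dimensions: proof of Theorem 6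

### 9.1 All free actions, no periodic tilings, tilings of $\mathbb Z^2$

If $\mathsf M$ halts, Proposition 9(a) and Theorem 5 apply to every free $\mathbb Z^2$-space. If $\mathsf M$ does not halt, Proposition 9(b) and Addendum 11 show that $P_{\mathsf M}$ has no doubly periodic tiling, and Section 8 shows that there is no continuous tiling of $F(2^{\mathbb Z^2})$. By Proposition 9(c) and Addendum 11, $P_{\mathsf M}$ always tiles $\mathbb Z^2$.

### 9.2 The tiles are connected

Each peninsula is connected, and its opening is adjacent to a body cell (shown in the proof of Lemma 10). So it suffices that the body is connected. Let $\delta=N/8$, and let the depth of a cell of $R$ from a side be $0$ on that side.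

**Step 1: $R$ minus all notch boxes is connected.** Boxes have depth $<\delta$ from their side and are at distance $\ge2\delta$ along that side from the corners of $R$. The core (cells at depth $\ge\delta$ from all four sides) is a nonempty rectangle, hence connected, and is disjoint from the boxes.

A cell outside the boxes with depth $<\delta$ from exactly one side can move perpendicularly away from that side into the core. It does not enter a box of that side, since a box contains with each cell all cells at smaller depth over the same place. It does not enter boxes of the other sides, since its depth from those sides stays $\ge\delta$: from the adjacent sides it does not change, and from the opposite side it is at least $N-1-\delta\ge\delta$ when the cell reaches the core.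

A cell with depth $<\delta$ from two sides has depth $<\delta$ from two adjacent sides, as $N>2\delta$. It can move horizontally to depth $\delta$ from the vertical side, staying at distance $<2\delta$ along both sides from their common corner, and at depth $\geq\delta$ from the two other sides. So it meets no box, and it is then in the previous case.

**Step 2: every body cell in a box is joined inside the body to a cell of $R$ outside the boxes.** Use the local coordinates of the notch in this box. All cells used below are in the range of (9), so they lie in $R$ and in no other box; they are in the body as soon as they are not on the path. A non-path edge cell is adjacent to a face cell in $R$: to $(u,v+1)$ if $v\equiv0$, and to $(u+1,v)$ if $u\equiv0$. A non-path vertex cell is adjacent to the edge cell $(u+1,v)$ in $R$, which is not on the path since an unvisited vertex has no traversed incident edge. Face cells, or the cells just reached, may already be outside the box, and then we are done. So consider faces in the box.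

Let $(i,j)$ denote the face block $u\in\{3i+1,3i+2\}$, $v\in\{3j+1,3j+2\}$. The faces in the box are those with $0\le i\le3q$, $0\le j\le2q-2$. Two faces separated by an untraversed coarse edge are joined through its edge cells.

* *Case $i=0$.* The only traversed horizontal edge between coarse columns $0$ and $1$ is at height $0$. So $(0,j)$ is joined upward, across heights $\ge1$, to $(0,2q-1)$, which is outside the box.
* *Case $j=2r+1$ odd, $i\ge1$.* Here $r\le q-2$. The only traversed vertical edge between heights $2r+1$ and $2r+2$ is in the connector, at column $3q+1$ if $r$ is even and column $1$ if $r$ is odd. For $r$ even, $(i,j)$ is joined leftward to $(0,j)$, crossing only columns $1,\dots,3q$, and $(0,j)$ is covered by the first case. For $r$ odd, it is joined rightward to $(3q+1,j)$, crossing only columns $\ge2$, and this face is outside the box.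
* *Case $j=2r$ even, $i\ge1$.* If the top edge of the face is untraversed, the face is joined to $(i,2r+1)$, which is covered by the previous case or (for $r=q-1$) is outside the box. If the top edge is traversed, it is the top of a gadget's excursion. In each of $NESEE$, $ENESE$ and their mirror images the baseline edge directly below the top of the excursion is untraversed. So the face is joined to $(i,2r-1)$, which is covered by the previous case or (for $r=0$) is outside the box.

So the body, and hence $T_{\mathcal C}$, is connected.

### 9.3 Dimension $d\ge2$

For $d=2$ hardness is Theorem 4. For $d\ge3$ use the tiles $T\times\{0\}^{d-2}$, $T\in P_{\mathsf M}$; we show that $F(2^{\mathbb Z^d})$ has a continuous tiling by them iff $\mathsf M$ halts.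

**Step 1: halting gives a tiling.** Restrict the $\mathbb Z^d$-action on $F(2^{\mathbb Z^d})$ to $\mathbb Z^2\times\{0\}$. This is a free $\mathbb Z^2$-space, so if $\mathsf M$ halts it has a continuous tiling $E$ by $P_{\mathsf M}$. For $g\notin\mathbb Z^2\times\{0\}$ no $x$ satisfies $x\,E\,g\cdot x$, by freeness. So $E$ is a continuous tiling of $F(2^{\mathbb Z^d})$ by the new tiles.

**Step 2: a tiling gives halting.** The classes of a continuous tiling by the new tiles lie in orbits of $\mathbb Z^2\times\{0\}$. So it is a continuous tiling by $P_{\mathsf M}$ of the $\mathbb Z^2$-space $F(2^{\mathbb Z^d})$, and Theorem 5 gives a continuous $\mathbb Z^2$-equivariant map $\varphi_0:F(2^{\mathbb Z^d})\to Y_{\mathcal D_{\mathsf M}}$. Let $\Lambda$ be the alphabet of $\mathcal D_{\mathsf M}$ and put $\varphi(x)(s)=\varphi_0(s\cdot x)(0)\in\Lambda$ for $s\in\mathbb Z^d$. Then $\varphi$ is continuous, and $\varphi(g\cdot x)(s)=\varphi_0((s+g)\cdot x)(0)=\varphi(x)(s+g)$, so it is $\mathbb Z^d$-equivariant. For $i\in\{1,2\}$ we have $\varphi(x)(s+e_i)=\varphi_0(e_i\cdot(s\cdot x))(0)=\varphi_0(s\cdot x)(e_i)$, so $\varphi(x)$ satisfies $H$ and $V$ in directions $e_1$ and $e_2$. By Proposition 7 with $H_1=H$, $H_2=V$ and $H_i=\Lambda^2$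 for $i\ge3$, there is a configuration on $\mathbb Z^d$, periodic in all directions, with the same constraints. Its slice through $\mathbb Z^2\times\{0\}$ is a doubly periodic element of $Y_{\mathcal D_{\mathsf M}}$. So $\mathsf M$ halts by Proposition 9(b).

Hence the problem for $F(2^{\mathbb Z^d})$ is $\Sigma^0_1$-hard for every $d\ge2$, and for $d=1$ it is decidable by Theorem 1. This proves Theorem 6. $\square$
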